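# Quantified CNFs with few existential variables: the prefix $\forall\exists\forall\exists$ costs $2^{\mathrm{poly}(k)}$

Throughout, $\log$ is to base $2$. Constants hidden in $O_d(\cdot)$ may depend on $d$, and $[K]=\{1,\dots,K\}$.

## 1. Quantified CNFs, triggers, games, sunflowers

**Definition 1 ($d$-QBF and its parameter).** An instance of QBF is a formula $Q_1x_1\cdots Q_nx_n\,\phi(x_1,\dots,x_n)$ with boolean variables, $Q_i\in\{\exists,\forall\}$ and $\phi$ propositional. The task is to decide whether it evaluates to True. In $d$-QBF the matrix $\phi$ is a CNF in which every clause has at most $d$ literals. The parameter $k$ is the number of existentially quantified variables, and $|\phi|$ is the size of the formula.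

We read an instance as a game. Two players, $\exists$ and $\forall$, assign the variables in the order of the prefix; $\forall$ wins iff some clause ends up violated. The formula is False iff $\forall$ has a winning strategy.

*Running example.* Let
$$\Phi=\forall a,b\ \exists y\ \forall u\ \exists z\ \ (\neg a\vee\neg u\vee z)(\neg b\vee u\vee z)(\neg u\vee y\vee\neg z)(u\vee\neg y\vee\neg z).$$
Here $d=3$ and $k=2$. The player $\forall$ wins: play $a=b=1$, then $u=1$ if $y=0$ and $u=0$ if $y=1$. In the case $y=0,u=1$, the choice $z=0$ violates the first clause and $z=1$ violates the third. In the case $y=1,u=0$, the choice $z=0$ violates the second clause and $z=1$ violates the fourth.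

**Definition 2 (universal blocks).** We write prefixes as
$$\exists Y_0\,\forall X_1\exists Y_1\,\forall X_2\exists Y_2\cdots\forall X_r\exists Y_r\qquad(Y_0\text{ possibly empty}),\tag{1}$$
so $k=\sum_i|Y_i|$ and $r$ is the number of universal blocks. The prefix $\forall\exists\forall\exists$ is the case $r=2$, $Y_0=\emptyset$; in $\Phi$ we have $X_1=\{a,b\}$, $Y_1=\{y\}$, $X_2=\{u\}$, $Y_2=\{z\}$.

Some normalizations cost nothing. Delete tautological clauses. Then a trailing $\forall$ block can be deleted together with its literals: a universal quantifier distributes over a conjunction, and $\forall X(D\vee E)$, with $E$ a non-tautological clause over $X$ and $D$ free of $X$, is equivalent to $D$. For instance $\exists y\,\forall x\,(y\vee x)$ becomes $\exists y\,(y)$. Finally, if some remaining clause has no existential literal, the formula is False, because $\forall$ can falsify that clause. So we assume from now on that every clause is non-tautological and contains an existential literal.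

**Definition 3 (triggers and pairs).** Write a clause as a pair $(T,C)$. Here $C\ne\emptyset$ is the set of its existential literals, and the *trigger* $T$ is the set of *negations* of its universal literals, a consistent set of literals (no variable occurs with both signs). Thus $|T|+|C|\le d$, and the clause is violated iff all literals of $T$ are true and all literals of $C$ are false (we then say "$C$ is false"). There are at most $(2k)^c$ sets $C$ with $|C|=c$.

*Example.* The pairs of $\Phi$ are
$$(\{a,u\},\{z\}),\quad(\{b,\neg u\},\{z\}),\quad(\{u\},\{y,\neg z\}),\quad(\{\neg u\},\{\neg y,\neg z\}).$$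

**Definition 4 (games and partial strategies).** Let $0\le i\le r$, let $\eta=(y_0,\dots,y_i)$ be a history of assignments to $Y_0,\dots,Y_i$, and let $\mathcal S$ be a set of pairs with triggers over $X_{i+1}\cup\dots\cup X_r$. In the game $G_i(\mathcal S;\eta)$ the players choose $x_{i+1},y_{i+1},\dots,x_r,y_r$ in this order, and $\forall$ wins iff some pair of $\mathcal S$ is violated.

A *partial strategy* consists of functions $\sigma_j(y_{i+1},\dots,y_{j-1})$, $i<j\le r$, whose values are consistent sets of literals over $X_j$. It is *winning* if for all $y_{i+1},\dots,y_r$ there is $(T,C)\in\mathcal S$ with $T\subseteq\bigcup_j\sigma_j$ and $C$ false.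

The player $\forall$ wins $G_i(\mathcal S;\eta)$ iff a winning partial strategy exists. Indeed, a full winning strategy becomes a partial one by listing the literals made true, and a winning partial strategy may be extended to full assignments arbitrarily. Winning is monotone in $\mathcal S$: more pairs only help $\forall$.

*Example.* For $\Phi$: $\sigma_1=\{a,b\}$, with $\sigma_2(y)=\{u\}$ for $y=0$ and $\sigma_2(y)=\{\neg u\}$ for $y=1$.

**Definition 5 (strong sunflower).** Distinct consistent literal sets $T_1,\dots,T_m$ form a *strong sunflower* with kernel $K$ if $K\subseteq T_p$ for all $p$ and the sets $\mathrm{var}(T_p\setminus K)$ are pairwise disjoint.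

*Example.* $\{a,b\},\{a,\neg c\},\{a,e\}$ is a strong sunflower with kernel $\{a\}$. The sets $\{a,b\},\{a,\neg b\}$ do not form one with kernel $\{a\}$: the petals $\{b\},\{\neg b\}$ are disjoint as sets of literals but share a variable. We will want $\forall$ to make several petals true at once, so petals must be disjoint in *variables*.

**Definition 6 (ETH).** The Exponential Time Hypothesis says that for some $\varepsilon>0$, 3-SAT with $n$ variables cannot be solved in time $O(2^{\varepsilon n})$. By ETH and the sparsification lemma (Impagliazzo, Paturi, Zane, *J. Comput. Syst. Sci.* 2001), 3-SAT with $m$ clauses has no $2^{o(m)}$-time algorithm. Every variable may be assumed to occur, so there are at most $3m$ variables.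

*Example of use.* If a polynomial-time reduction turns $m$ clauses into an instance with $k^2=O(m)$ and $k\to\infty$, then a $2^{o(k^2)}|\phi|^{O(1)}$ algorithm for the target problem contradicts ETH.

**Definition 7 (the exponents).** For $d\ge3$ let $E_1(d)=d-1$ and $E_r(d)=1+(d-2)E_{r-1}(d)$. By induction, $E_r(d)=1+(d-2)+(d-2)^2+\dots+(d-2)^r$.

*Examples.* $E_2(d)=d^2-3d+3$; $E_r(3)=r+1$; $E_r(4)=2^{r+1}-1$. For $d\ge4$ put $a=d-2\ge2$; then $E_r(d)=\frac{a^{r+1}-1}{a-1}\le\frac{a}{a-1}a^r\le2(d-2)^r$.

## 2. Double-exponential or not in $k$: the prefix $\forall\exists\forall\exists$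

The problem comes from Andreas Grigorjew and Michael Lampis, "d-QBF with Few Existential Variables Revisited", arXiv:2603.08826 (2026), where the following is the background.

1. (Eriksson, Lagerkvist, Ordyniak, Osipov, Panolan, Rychlicki) For constant $d$, $d$-QBF can be decided in time roughly $2^{2^k}|\phi|^{O(1)}$.
2. Assuming the ETH, even for CNFs of arity $4$, QBF with $k$ existential variables cannot be solved in time $2^{2^{o(k)}}|\phi|^{O(1)}$. The known proof uses a number of alternations that is small but unbounded (roughly $\log\log n$).
3. For $\forall\exists$-QBF and each $d\ge3$ there is an algorithm with running time $k^{O_d(k^{d-1})}|\phi|^{O(1)}$, and under the ETH this is almost optimal.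

So what happens for a small constant number of alternations? Is $\forall\exists\forall\exists$-QBF already double-exponential in $k$, in the sense that $2^{2^{o(k)}}|\phi|^{O(1)}$ is impossible? Precisely, assuming the ETH, which of these two mutually exclusive statements holds?

* **(a)** There is a constant $d$ such that $\forall\exists\forall\exists$-QBF with CNF matrix of arity at most $d$, parameterized by the number $k$ of existential variables, cannot be solved in time $2^{2^{f(k)}}|\phi|^c$ for any function $f$ with $f(k)=o(k)$ and any constant $c$.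
* **(b)** For every fixed $d$ there exist a function $f_d$ with $f_d(k)=o(k)$ and a constant $c_d$ such that $\forall\exists\forall\exists$-QBF with CNF matrix of arity at most $d$ and $k$ existential variables can be solved in time $2^{2^{f_d(k)}}|\phi|^{c_d}$.

Statement (b) holds and (a) is false, and the algorithm needs no hypothesis. ETH is used only for lower bounds, which show that the exponent is essentially optimal. None of the results 1–3 is used. In the theorems below, formulas have prefix (1) and CNF matrix of arity $\le d$, and all constants may depend on $d$.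

**Theorem A.** For every $d\ge3$ and $k\ge1$, $\forall\exists\forall\exists$-QBF of arity $\le d$ is decidable in time $2^{O_d(k^{d^2-3d+3}\log(k+1))}|\phi|^{O(1)}$. Hence (b) holds.

**Theorem B.** For all constants $d\ge3$, $r\ge1$, formulas with $r$ universal blocks are decidable in time $2^{O_{d,r}(k^{E_r(d)}\log(k+1))}|\phi|^{O(1)}$. Uniformly in $r$, the time is $2^{(k+1)^{O_d(E_r(d))}}|\phi|^{O(1)}$.

**Theorem C.** Assume ETH. For all constants $d\ge3$, $r\ge1$, the problem with prefix $(\forall\exists)^r$ has no algorithm with running time $2^{g(k)}|\phi|^c$, where $g(k)=o(k^{E_r(d)})$ and $c$ is constant. In particular $\forall\exists\forall\exists$-QBF has no $2^{o(k^{d^2-3d+3})}|\phi|^{O(1)}$ algorithm.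

**Theorem D.** Fix $d$ and allow at most $r(k)$ universal blocks.

1. If $d\ge4$ and $(d-2)^{r(k)}\log k=o(k)$, or if $d=3$ and $r(k)\log k=o(k)$, there is a $2^{2^{o(k)}}|\phi|^{O(1)}$ algorithm.
2. If $d\ge4$ and $r(k)=\lfloor\log_{d-2}k\rfloor$, there is no $2^{2^{o(k)}}|\phi|^{O(1)}$ algorithm under ETH.

So for $d\ge4$ the threshold for the number of universal blocks is $\log_{d-2}k$ up to an additive $O(\log\log k)$: with $r(k)\le\log_{d-2}k-2\log_{d-2}\log k$ we get $(d-2)^{r(k)}\log k\le k/\log k=o(k)$, and part 1 applies.

**How (b) follows.** Theorem A is Theorem B with $r=2$, since $E_2(d)=d^2-3d+3$. A bound $2^{Ck^D\log(k+1)}|\phi|^{c}$ (multiplicative constants absorbed in $C$) equals $2^{2^{f_d(k)}}|\phi|^{c}$ with $f_d(k)=\log\big(Ck^D\log(k+1)\big)=O_d(\log(k+2))=o(k)$. The case $k=0$ is trivial: after deleting tautologies the formula is True iff no clause is left. For $d\le2$ use $d=3$. This also negates (a) directly, since in (a) both $f$ and $c$ are arbitrary. It remains to prove Theorems B, C and D.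

## 3. One and two existential variables, and the prefix $\forall\exists$, by hand

**$k=1$.** Let the prefix be $\forall X_1\exists y$. Every pair has $C=\{y\}$ or $C=\{\neg y\}$. So $\forall$ wins iff there are pairs $(T,\{y\})$ and $(T',\{\neg y\})$ with $T\cup T'$ consistent: one must be violated when $y=0$, the other when $y=1$. This is a polynomial-time check. With one existential variable there is no genuine prefix $\forall\exists\forall\exists$, because one existential block would be empty. The first genuine case is $k=2$ with one variable in each block, as in $\Phi$.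

**Any $k$, prefix $\forall\exists$.** Let $x_1$ be a winning move. For each $C$ such that some pair $(T,C)$ has $T$ true under $x_1$, keep *one* such pair. Once $T$ is true, whether the pair is violated depends only on $C$ and $y_1$, so the kept pairs suffice. Let $\sigma_1$ be the union of the kept triggers. It is a winning partial strategy, and since a pair with $|C|=d$ has $T=\emptyset$,
$$|\sigma_1|\le(d-1)\sum_{c=1}^{d-1}(2k)^c=O_d(k^{d-1}).$$
So $\forall$ only needs to commit to few literals.

To search over such sets we also need few candidate variables. Suppose the pairs with $C=\{z\}$ have triggers $\{u_1\},\dots,\{u_m\}$ with distinct variables, and $\forall$ has a winning $\sigma_1$ with at most $n$ literals, where $m\ge n+2$. Then $(\{u_m\},\{z\})$ can be thrown away: among $u_1,\dots,u_{m-1}$ some $u_p$ is not touched by $\sigma_1$, and $\forall$ adds $u_p$ to $\sigma_1$. Whenever $\sigma_1$ relied on $(\{u_m\},\{z\})$, the pair $(\{u_p\},\{z\})$ now does the job. Keep this argument in mind.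

## 4. One pair per existential set fails for $\forall\exists\forall\exists$

Let us try "keep one pair for each $C$" with $r=2$. Fix a winning $x_1$. A pair $(T,C)$ whose $X_1$-part is satisfied leaves a residual pair $(V,C)$ with $V$ over $X_2$. If we keep one residual pair per $C$, we lose information, because $V$ still matters: which $V$ is useful depends on $y_1$.

The example $\Phi$ shows this concretely. After $a=b=1$ there are two residual pairs with $C=\{z\}$, namely $(\{u\},\{z\})$ from committing to $a$ and $(\{\neg u\},\{z\})$ from committing to $b$. Commit only to $a$, so that the second is not available. Then $\exists$ plays $y=1$. If $u=1$, she answers $z=1$: the pairs with $C=\{z\}$ and $C=\{\neg y,\neg z\}$ are not violated since $z=1$ and $u=1$ respectively, and $\{y,\neg z\}$ is not false since $y=1$. If $u=0$, she answers $z=0$: the triggers containing $u$ fail, and $\{\neg y,\neg z\}$ is not false. So $\exists$ wins. Symmetrically, if $\forall$ commits only to $b$, then $y=0$ wins for $\exists$: answer $u=0$ by $z=1$ and $u=1$ by $z=0$. Both literals $a,b$ are needed, one for each value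 of $y$.

The obvious repair is to keep, for *each* $y_1$, one pair per $C$ for the continuation after $y_1$. That is correct, but it makes $\forall$ commit to up to $2^{|Y_1|}(d-1)\sum_c(2k)^c$ literals of $X_1$. Listing sets of exponentially many literals costs double-exponential time, which is what we want to avoid.

The way past this is to change what is counted. Instead of collecting the residual pairs that each $y_1$ needs, look for a residual pair that is *redundant for all $y_1$ at once*. Suppose many residual pairs share the same $C$, and their triggers form a large strong sunflower. For each $y_1$, the continuation of $\forall$ may be assumed to touch few variables (this is what an induction on the number of remaining rounds will give), so it leaves some petal free, and $\forall$ can add free petals exactly as in Section 3. The petal that takes over depends on $y_1$; the pair that is deleted does not. Hence an inclusion-minimal set of residual pairs contains no large strong sunflower, and the sunflower lemma makes it polynomial in $k$.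

## 5. A sunflower lemma with variable-disjoint petals

**Lemma 1.** Let $m\ge2$. A family $\mathcal F$ of more than $(2sm)^s$ distinct consistent literal sets of size $\le s$ (with $0^0=1$) contains a strong sunflower with $m$ members, and one can be found in polynomial time.

*Proof.* Induction on $s$. For $s=0$ there is only one set of size $0$, so no such family exists.

Let $s\ge1$. Greedily take a maximal subfamily $\mathcal D\subseteq\mathcal F$ with pairwise disjoint variable sets. If $|\mathcal D|\ge m$, any $m$ members form a strong sunflower with kernel $\emptyset$.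

Otherwise the members of $\mathcal D$ use at most $s(m-1)$ variables. Every nonempty member of $\mathcal F$ contains one of the at most $2s(m-1)$ literals on these variables: this is clear for members of $\mathcal D$, and the others meet the variable set of $\mathcal D$ by maximality. At most one member of $\mathcal F$ is empty, and $|\mathcal F|-1\ge(2sm)^s$. So some literal $\ell$ lies in at least
$$\frac{|\mathcal F|-1}{2s(m-1)}\ \ge\ \frac{(2sm)^s}{2s(m-1)}=(2sm)^{s-1}\frac{m}{m-1}\ >\ (2sm)^{s-1}\ \ge\ (2(s-1)m)^{s-1}$$
members. Remove $\ell$ from these members. They stay distinct and consistent and have size $\le s-1$, so by induction they contain a strong sunflower with $m$ members and some kernel $K'$. Adding $\ell$ back gives a strong sunflower with kernel $K'\cup\{\ell\}$; the petals are unchanged. The recursion has depth at most $s$ and each level is polynomial. $\square$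

## 6. Literal budgets and the exchange lemma

From here on $k\ge1$ and $d\ge3$. We fix two sequences: $n_j$ is the number of literals of $X_j$ that $\forall$ is allowed to commit to, and $m_j$ is a sunflower size that guarantees redundancy in games $G_j$. They are defined in the order $m_r,n_r,m_{r-1},n_{r-1},\dots$: put $m_r=2$, $n_r=(d-1)\sum_{c=1}^{d-1}(2k)^c$, and
$$m_j=2+\sum_{l>j}n_l\quad(0\le j<r),\qquad n_j=(d-1)\sum_{c=1}^{d-1}(2k)^c(2d\,m_j)^{d-1-c}\quad(1\le j<r).\tag{2}$$
A partial strategy is *sparse* if always $|\sigma_j|\le n_j$.

*Example.* For $r=1$, $d=3$: $n_1=2(2k+4k^2)$ and $m_0=2+4k+8k^2$. The strategy in Section 3 is sparse.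

**Lemma 2 (exchange).** Suppose $\forall$ has a sparse winning partial strategy $\sigma$ in $G_i(\mathcal S;\eta)$. Suppose also that $(T_1,C),\dots,(T_m,C)\in\mathcal S$, where $T_1,\dots,T_m$ is a strong sunflower with kernel $K$ and $m\ge m_i$. Then $\forall$ wins $G_i(\mathcal S\setminus\{(T_m,C)\};\eta)$.

*Proof.* If $i=r$, all triggers are empty, so there cannot be $m\ge2$ distinct ones and the hypothesis is void. Let $i<r$.

**Step 1: define the enriched strategy.** The purpose is to assert, besides $\sigma$, every petal that is still unobstructed, using only information available at the moment of the move. Along a history $(y_{i+1},y_{i+2},\dots)$ let $J_j\subseteq\{1,\dots,m-1\}$ be the set of $p$ such that for every $l$ with $i<l\le j$, the $X_l$-variables of $T_p\setminus K$ avoid the variables of $\sigma_l$. Since $\sigma_l$ depends only on $y_{i+1},\dots,y_{l-1}$, the set $J_j$ depends only on $y_{i+1},\dots,y_{j-1}$. Also $J_{i+1}\supseteq J_{i+2}\supseteq\dots\supseteq J_r$. Put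
$$\sigma'_j=\sigma_j\cup\bigcup_{p\in J_j}(T_p\setminus K)\cap\mathrm{Lit}(X_j),$$
where $\mathrm{Lit}(X_j)$ is the set of literals over $X_j$.

**Step 2: $\sigma'$ is a partial strategy.** We must check that each value is consistent. Each petal $T_p\setminus K$ is consistent, different petals have disjoint variables, and for $p\in J_j$ the $X_j$-variables of the petal avoid $\mathrm{var}(\sigma_j)$.

**Step 3: some petal survives.** We bound the number of obstructed petals. If $p\in\{1,\dots,m-1\}\setminus J_r$, then some variable of $\bigcup_l\sigma_l$ lies in $\mathrm{var}(T_p\setminus K)$. Each variable lies in at most one such set. By sparsity $\bigcup_l\sigma_l$ has at most $\sum_{l>i}n_l=m_i-2$ variables, so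
$$|J_r|\ge m-1-(m_i-2)\ge1.$$

**Step 4: $\sigma'$ wins without $(T_m,C)$.** Consider any play. Since $\sigma$ is winning, there is $(T,C')\in\mathcal S$ with $T\subseteq\bigcup\sigma_j\subseteq\bigcup\sigma'_j$ and $C'$ false. If $(T,C')\ne(T_m,C)$, this pair is still present and we are done. Otherwise $C$ is false and $K\subseteq T_m\subseteq\bigcup\sigma_j$. Choose $p\in J_r$. Then $p\in J_j$ for all $j$, so every part $(T_p\setminus K)\cap\mathrm{Lit}(X_j)$ is contained in $\sigma'_j$, and hence $T_p\subseteq\bigcup\sigma'_j$. Since $p\ne m$, we have $T_p\neq T_m$, so $(T_p,C)$ is still present, and it witnesses the win. $\square$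

## 7. Winning implies winning sparsely

**Lemma 3 (sparsification of strategies).** If $\forall$ wins $G_i(\mathcal S;\eta)$ (all $C\ne\emptyset$, all $|T|+|C|\le d$), then $\forall$ has a sparse winning partial strategy.

*Proof.* Downward induction on $i$. For $i=r$ there is no move left, and the empty strategy is sparse. Let $i<r$ and let $x_{i+1}$ be a winning first move.

**Step 1: separate the pairs that need $x_{i+1}$.** We want to see what the move $x_{i+1}$ buys. Put

- $\mathcal R=\{(T,C)\in\mathcal S:\ T\text{ has no }X_{i+1}\text{-literal}\}$,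
- $\mathcal B=\{(T\setminus\mathrm{Lit}(X_{i+1}),C):\ (T,C)\in\mathcal S,\ T\cap\mathrm{Lit}(X_{i+1})\ne\emptyset\text{ and satisfied by }x_{i+1}\}$.

After $x_{i+1}$, the pairs that can still be violated are exactly those that give $\mathcal R\cup\mathcal B$. So for all $y_{i+1}$, $\forall$ wins $G_{i+1}(\mathcal R\cup\mathcal B;\eta,y_{i+1})$. Pairs in $\mathcal R$ require no commitment in $X_{i+1}$, so $\mathcal R$ may be as large as it likes.

**Step 2: choose a minimal set of bought pairs.** Let $\mathcal B'\subseteq\mathcal B$ be inclusion-minimal such that for *all* $y_{i+1}$, $\forall$ wins $G_{i+1}(\mathcal R\cup\mathcal B';\eta,y_{i+1})$. If $(V,C)\in\mathcal B'$ comes from $(T,C)$, then $|T|\ge1$ and $|V|\le|T|-1$, so $|C|\le d-1$ and $|V|\le d-1-|C|$.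

**Step 3: minimality excludes large sunflowers.** We claim that for each $C$, the family $\mathcal B'_C=\{V:(V,C)\in\mathcal B'\}$ contains no strong sunflower $V_1,\dots,V_m$ with $m=m_{i+1}$. Suppose it does. Fix any $y_{i+1}$. By the induction hypothesis $\forall$ has a sparse winning partial strategy in $G_{i+1}(\mathcal R\cup\mathcal B';\eta,y_{i+1})$. By Lemma 2, $\forall$ wins $G_{i+1}$ with the pairs
$$(\mathcal R\cup\mathcal B')\setminus\{(V_m,C)\}\ \subseteq\ \mathcal R\cup(\mathcal B'\setminus\{(V_m,C)\}),$$
hence, by monotonicity, with the larger set. The sunflower, and so the pair $(V_m,C)$, does not depend on $y_{i+1}$. So $\mathcal B'\setminus\{(V_m,C)\}$ works for all $y_{i+1}$, contradicting minimality.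

**Step 4: count $\mathcal B'$.** We want $(d-1)|\mathcal B'|\le n_{i+1}$. If $i+1<r$, Lemma 1 with $s=d-1-|C|$ gives $|\mathcal B'_C|\le(2d\,m_{i+1})^{d-1-|C|}$. If $i+1=r$, every $V$ is empty, so $|\mathcal B'_C|\le1$. Summing over the at most $(2k)^c$ sets $C$ of each size $c\le d-1$ and comparing with (2) gives the claim.

**Step 5: assemble the strategy.** For each element of $\mathcal B'$ choose one preimage $(T,C)\in\mathcal S$ satisfying the definition of $\mathcal B$, and let $\sigma_{i+1}$ be the union of the sets $T\cap\mathrm{Lit}(X_{i+1})$. It is satisfied by $x_{i+1}$, hence consistent. Since $|T|\le d-1$, we get $|\sigma_{i+1}|\le(d-1)|\mathcal B'|\le n_{i+1}$. For each $y_{i+1}$ continue with a sparse winning partial strategy of $G_{i+1}(\mathcal R\cup\mathcal B';\eta,y_{i+1})$, which exists by induction. The combination is sparse. It wins: at the end of a play some $(V,C)\in\mathcal R\cup\mathcal B'$ has $V$ contained in the later sets $\sigma_j$ and $C$ false. If $(V,C)\in\mathcal R$, it is itself a pair of $\mathcal S$. If $(V,C)\in\mathcal B'$, its chosen preimage has $T=V\cup(T\cap\mathrm{Lit}(X_{i+1}))\subseteq\bigcup_{j>i}\sigma_j$.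 $\square$

In $\Phi$ with $a=b=1$, this picks $\mathcal B'=\{(\{u\},\{z\}),(\{\neg u\},\{z\})\}$ and $\sigma_1=\{a,b\}$; both pairs are needed, by Section 4.

## 8. Kernel and restricted search

Let $\mathcal S$ be the set of pairs of $\phi$. The formula is True iff for some $y_0$, $\forall$ does not win $G_0(\mathcal S;y_0)$.

**Step 1: bound the number of universal variables.** Sparse moves can be enumerated cheaply only if few variables occur. While for some $C$ there are more than $(2d\,m_0)^{d-1}$ triggers $T$ with $(T,C)\in\mathcal S$, find a strong sunflower of $m_0$ of them (Lemma 1 with $s=d-1$; triggers have size $\le d-1$ since $C\neq\emptyset$) and delete one of its pairs.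

This preserves the truth value. For each $y_0$: if $\forall$ wins $G_0(\mathcal S;y_0)$, then by Lemma 3 he wins sparsely, and by Lemma 2 with $i=0$ he still wins after the deletion. The converse is monotonicity. At the end, the number of sets $C$ is at most $\sum_{c=1}^d(2k)^c\le2(2k)^d$ (geometric sum with ratio $2k\ge2$), so at most
$$U:=2d(2k)^d(2d\,m_0)^{d-1}$$
universal variables occur.

**Step 2: search over sparse moves.** For every $y_0$, evaluate the game tree of $G_0(\mathcal S;y_0)$ in which, at level $j$, $\forall$ chooses only consistent sets $\sigma_j$ of at most $n_j$ $X_j$-literals on occurring variables, and $\exists$ chooses $y_j$. A leaf is a win for $\forall$ iff some $(T,C)\in\mathcal S$ has $T\subseteq\bigcup_j\sigma_j$ and $C$ false.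

This decides who wins. If $\forall$ wins the restricted tree, he has a winning partial strategy. If he wins the game, he has a sparse winning partial strategy by Lemma 3, and dropping literals on non-occurring variables keeps it winning.

**Step 3: count the work.** There are at most $(2U+1)^{n_j}$ choices for $\sigma_j$: a list of $n_j$ entries, each a literal or blank. Since $\sum_jn_j=m_0-2$, the number of leaves over all $y_0$ is at most
$$2^k\prod_{j=1}^r(2U+1)^{n_j}\le2^k(2U+1)^{m_0}.\tag{3}$$
Every inner node has a child and the depth is at most $2r+1$, so everything else is polynomial in $|\phi|$.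

**Step 4: avoid huge parameters.** If $r$ is not constant, the numbers in (2) may be too long to write down, so truncate all of them at $N=|\phi|+1$. Truncated values can be computed along the recursion: if $m_j\ge N$, then $n_j\ge N$, because (2) contains the term with $c=d-2\ge1$, which is at least $2d\,m_j$. Truncation changes nothing. If $m_0>|\phi|$, no $C$ has more than $(2dN)^{d-1}$ triggers and Step 1 does nothing, which is harmless; the number of occurring variables is then at most $|\phi|<m_0\le U$, so (3) remains true. And no $\sigma_j$ needs more than $|\phi|$ literals, since consistent sets on occurring variables are no larger.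

## 9. Growth of the parameters: Theorems B, A and D.1

**Step 1: a one-step recursion for $m_j$.** Let $1\le j<r$. Then $m_j\ge n_r\ge2k$, so in each term of $n_j$ we may replace all but one factor $2k$ by $2d\,m_j$; each term is at most $2k(2d\,m_j)^{d-2}$. There are $d-1$ terms, and also $m_j\le2k(2d\,m_j)^{d-2}$ because $d\ge3$. Hence
$$m_{j-1}=m_j+n_j\le\big(1+(d-1)^2\big)\,2k(2d\,m_j)^{d-2}\le2d^2k\,(2d\,m_j)^{d-2}.\tag{4}$$
The recursion starts at
$$m_{r-1}=2+n_r\le2+2(d-1)(2k)^{d-1}.\tag{5}$$

**Step 2: constant $r$.** Here we read off the exponent. By (5), $m_{r-1}=O_d(k^{d-1})=O_d(k^{E_1})$. By (4), $m_{j-1}=O_d(k\,m_j^{d-2})$, so $m_j=O(k^{E})$ turns into $m_{j-1}=O(k^{1+(d-2)E})$. After $r-1$ steps, $m_0=O_{d,r}(k^{E_r(d)})$. Then $U$ is bounded by a polynomial in $k$, so $\log(2U+1)=O_{d,r}(\log(k+1))$. By (3) the time is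
$$2^{k+m_0\log(2U+1)}|\phi|^{O(1)}=2^{O_{d,r}(k^{E_r(d)}\log(k+1))}|\phi|^{O(1)},$$
using $E_r\ge1$ for the summand $k$.

**Step 3: uniformity in $r$.** Now we track constants. Choose $B=B_d$ such that for all $k\ge1$
$$\log(2d^2k)+(d-2)\log(2d)\le B\log(k+1),\qquad\log m_{r-1}\le B(d-1)\log(k+1);$$
this is possible by (5). By induction on $s$, $\log m_{r-s}\le B\,E_s\log(k+1)$: the case $s=1$ is the choice of $B$, and by (4)
$$\log m_{r-s-1}\le B\log(k+1)+(d-2)B\,E_s\log(k+1)=B\,E_{s+1}\log(k+1).$$
So $m_0\le(k+1)^{BE_r}$ and $\log(2U+1)=O_d(\log(k+1)+\log m_0)=O_d(E_r\log(k+1))$. Since $E_r\le2^{E_r}\le(k+1)^{E_r}$, $\log(k+1)\le k+1$, and a constant $\alpha\ge1$ is at most $(k+1)^{\log\alpha}$, we get $k+m_0\log(2U+1)\le(k+1)^{O_d(E_r)}$. The time is $2^{(k+1)^{O_d(E_r)}}|\phi|^{O(1)}$, with the exponent of $|\phi|$ independent of $r$.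

This proves Theorem B, hence Theorem A and statement (b). $\blacksquare$

**Proof of Theorem D.1.** The uniform bound equals $2^{2^{O_d(E_r\log(k+1))}}|\phi|^{O(1)}$. The exponents $E_r$ increase with $r$, so formulas with fewer than $r(k)$ universal blocks are covered too (with none, brute force takes $2^k|\phi|^{O(1)}$). For $d\ge4$, $E_{r(k)}\log(k+1)\le2(d-2)^{r(k)}\log(k+1)=o(k)$ by hypothesis. For $d=3$, $E_{r(k)}\log(k+1)=(r(k)+1)\log(k+1)=o(k)$. $\blacksquare$

## 10. Naming clauses by addresses: where the exponent $E_r(d)$ comes from

We now reduce 3-SAT to formulas with few existential variables. For $r=1$ the reduction is short. Let $\psi$ be a 3-CNF whose clauses are named by words in $[K]^{d-1}$. The player $\forall$ chooses an assignment of $\psi$; then $\exists$ names a clause by writing its $d-1$ digits in unary, with variables $y^p_t$ ("digit $p$ is $t$"). For a clause named $(a_1,\dots,a_{d-1})$ and each of its literals $\ell$, include $\neg\ell\vee\neg y^1_{a_1}\vee\dots\vee\neg y^{d-1}_{a_{d-1}}$, which has $d$ literals. If the named clause is satisfied, some such clause is violated. So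 about $(d-1)K$ existential variables handle $K^{d-1}$ clauses: exponent $d-1=E_1(d)$.

With more rounds we want names longer than $d-1$ digits, although a clause cannot mention more than $d-1$ digits. The idea is to let universal variables name whole chunks. In a word $A=(c,A_1,\dots,A_{d-2})$ the chunk $A_j$ has its own universal variable $u_{A_j}$, and the clause
$$\lambda\vee\neg u_{A_1}\vee\dots\vee\neg u_{A_{d-2}}\vee v_c$$
has again $d$ literals. After $\exists$ writes $A$, $\forall$ is supposed to set $u_B=1$ exactly for the chunks $B$ of $A$. The trouble is that $\forall$ may cheat by setting too many $u_B=1$: with $v_c=0$, the clauses of *other* words with first digit $c$ are then activated, and any of them whose $\lambda$ is false is violated. So $\exists$ must be able to dispute: she names a word $B$ with $u_B=1$ that is not a chunk of $A$. Naming $B$ is the same task one level down.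

**Addresses.** Fix $d\ge3$, $r\ge1$, $L\ge1$, and $K=(d-2)L$. The $j$-th block of $[K]$ is $\{(j-1)L+1,\dots,jL\}$, $1\le j\le d-2$. Let $\mathcal A_r=[K]^{d-1}$ and, for $i<r$,
$$\mathcal A_i=\{(c,A_1,\dots,A_{d-2}):c\in[K],\ A_j\in\mathcal A_{i+1}^{(j)}\},$$
where $\mathcal A_{i+1}^{(j)}$ is the set of words in $\mathcal A_{i+1}$ whose first digit lies in block $j$. Elements of $\mathcal A_i$ are words of $e_i$ digits, with $e_r=d-1$ and $e_i=1+(d-2)e_{i+1}$, so $e_i=E_{r-i+1}(d)$ and $e_1=E_r(d)$.

*Example.* Let $d=4$, $r=2$, $L=2$, so $K=4$ with blocks $\{1,2\},\{3,4\}$. Then $\mathcal A_2=[4]^3$, and $\mathcal A_1$ contains $(3;\,1,4,2;\,4,4,1)$, where $c=3$, $A_1=(1,4,2)$, $A_2=(4,4,1)$. Here $e_1=7=E_2(4)$.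

We need three properties.

*Product structure.* By downward induction, $\mathcal A_i=D^i_1\times\dots\times D^i_{e_i}$, where $D^i_1=[K]$ and every $D^i_p$ is $[K]$ or a block: restricting the first digit of $\mathcal A_{i+1}$ to block $j$ leaves a product, and $\mathcal A_i$ is the product of $[K]$ with these. The $p$-th digit of $A_j$ is digit $\pi_j(p)=1+(j-1)e_{i+1}+p$ of $A$, and $D^i_{\pi_j(p)}\subseteq D^{i+1}_p$. (In the example the first digit of $A_2$ is digit $1+3+1=5$ of the word.)

*Size.* One factor has size $K=(d-2)L$ and every factor has size between $L$ and $K$, so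
$$(d-2)L^{e_i}\le|\mathcal A_i|\le K^{e_i}.\tag{6}$$

*Chunks determine the word.* If $(c,\vec A),(c,\vec A')\in\mathcal A_i$ and $\{A'_j\}_j\subseteq\{A_j\}_j$, then
$$\vec A'=\vec A.\tag{7}$$
Indeed the sets $\mathcal A_{i+1}^{(j)}$ are pairwise disjoint, so $A_j$ is the only element of $\{A_1,\dots,A_{d-2}\}$ in $\mathcal A_{i+1}^{(j)}$, which forces $A'_j=A_j$.

## 11. The formula

Let $\psi$ be a 3-CNF with $m\le|\mathcal A_1|$ clauses, and let $\mathrm{cl}:\mathcal A_1\to\{\text{clauses of }\psi\}$ be surjective.

**Variables.** The universal blocks are $X_1=\mathrm{var}(\psi)$ and $X_i=\{u^i_A:A\in\mathcal A_i\}$ for $2\le i\le r$. The existential variables are: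

- $q_i\in Y_i$ for $2\le i\le r$ ("the play reaches level $i$"); put $q_1:=$ true, so literals $\neg q_1$ are dropped;
- $y^{i,p}_t\in Y_i$ for $1\le i\le r$, $p\le e_i$, $t\in D^i_p$ ("digit $p$ of the level-$i$ address is $t$");
- in $Y_r$: $v^i_c$ and $s_i$ ($i<r$, $c\in[K]$; $s_i$ means "stop at level $i$"), $\delta^{i+1}_{j,p}$ ($i<r$, $j\le d-2$, $p\le e_{i+1}$; "the level-$(i+1)$ address differs from chunk $j$ in digit $p$"), and the auxiliary variables below.

The prefix is $\forall X_1\exists Y_1\cdots\forall X_r\exists Y_r$.

**Clauses.**

* **(F1)** For $i<r$, $A=(c,A_1,\dots,A_{d-2})\in\mathcal A_i$: $\ \lambda\vee\neg u^{i+1}_{A_1}\vee\dots\vee\neg u^{i+1}_{A_{d-2}}\vee v^i_c$, where $\lambda=u^i_A$ if $i\ge2$. If $i=1$, there is one such clause with $\lambda=\neg\ell$ for each literal $\ell$ of $\mathrm{cl}(A)$.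
* **(F2)** For $A=(a_1,\dots,a_{d-1})\in\mathcal A_r$: $\ \lambda\vee\neg y^{r,1}_{a_1}\vee\dots\vee\neg y^{r,d-1}_{a_{d-1}}$, with $\lambda=u^r_A$ if $r\ge2$; if $r=1$, one clause with $\lambda=\neg\ell$ for each $\ell\in\mathrm{cl}(A)$.
* **(E1)** For all $i,p$: $\ \neg q_i\vee\bigvee_ty^{i,p}_t$.
* **(E2)** For $i<r$, $j\le d-2$: $\ \neg q_{i+1}\vee\bigvee_p\delta^{i+1}_{j,p}$, and $\neg\delta^{i+1}_{j,p}\vee\neg y^{i+1,p}_t\vee\neg y^{i,\pi_j(p)}_t$ for all $p$ and $t\in D^i_{\pi_j(p)}$.
* **(E3)** For $i<r$: $\ \neg q_i\vee q_{i+1}\vee s_i$, and $\neg s_i\vee\neg y^{i,1}_c\vee\neg v^i_c$ for all $c\in[K]$.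

Long clauses $\ell_1\vee\dots\vee\ell_n$ ($n\ge4$) in (E1), (E2) are split in the standard way into $\ell_1\vee\ell_2\vee w_1$, $\neg w_1\vee\ell_3\vee w_2$, …, $\neg w_{n-3}\vee\ell_{n-1}\vee\ell_n$ with $n-3$ fresh variables in the last block $Y_r$. A long clause is satisfied iff its auxiliary variables can be set to satisfy its pieces, and these variables are set at the very end, so below we argue with the long clauses. (F1) and (F2) have $d$ literals, the rest at most $3$; the arity is at most $d$.

**Counting existential variables.** We need $k$ from both sides. There are at most $K\sum_ie_i$ variables $y$; at most $\sum_ie_i$ variables $\delta$ (for each $i<r$ there are $(d-2)e_{i+1}=e_i-1$); at most $rK$ variables $v$; at most $2r$ variables $q,s$; at most $K\sum_ie_i$ auxiliary variables for (E1); and at most $\sum_{i<r}(d-2)e_{i+1}\le\sum_ie_i$ auxiliary variables for (E2). With $r\le\sum_ie_i$,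
$$k\le(2K+2)\sum_ie_i+rK+2r\le(3K+4)\sum_ie_i\le7K\sum_ie_i.\tag{8}$$
Conversely $k\ge K$, since $D^1_1=[K]$; and if $L\ge2$ then $k\ge2\sum_ie_i$, since each $D^i_p$ has at least $L$ elements.

**Facts.** Say that the fact $P_i(A)$ *holds* if $u^i_A=0$ ($i\ge2$), respectively if $x_1$ satisfies $\mathrm{cl}(A)$ ($i=1$). So if $P_i(A)$ holds, some clause for $A$ in (F1) (or (F2), if $i=r$) has $\lambda$ false; if $P_i(A)$ fails, all of them have $\lambda$ true.

## 12. $\psi$ is satisfiable iff $\forall$ wins

**Satisfiable implies that $\forall$ wins.** Let $x_1$ satisfy $\psi$. The aim is to keep the fact about the current address true until a clause (F1) or (F2) is violated. If (E1) is violated at a level $i$ with $q_i=1$, then $\forall$ has won, whatever follows. Otherwise, at a level $i$ with $q_1=\dots=q_i=1$, let $A^i\in\mathcal A_i$ be the word whose $p$-th digit is the least $t$ with $y^{i,p}_t=1$. For $i<r$, $\forall$ answers with $u^{i+1}_B=1$ iff $B\in\{A^i_1,\dots,A^i_{d-2}\}$. Once $q_{i+1}=0$ or a clause is lost for $\exists$, he plays arbitrarily. We maintain that $P_i(A^i)$ holds; this is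 true for $i=1$.

* *$i<r$ and $q_{i+1}=1$.* Suppose $A^{i+1}=A^i_j$ for some $j$. For each $p$ the common digit $t$ has $y^{i+1,p}_t=y^{i,\pi_j(p)}_t=1$, so the short clauses of (E2) require $\delta^{i+1}_{j,p}=0$ for all $p$, and then the long clause of (E2) is violated. If $A^{i+1}$ is none of the $A^i_j$, then $u^{i+1}_{A^{i+1}}=0$, that is, $P_{i+1}(A^{i+1})$ holds, and the play continues.
* *$i<r$ and $q_{i+1}=0$.* Since $q_i=1$, (E3) forces $s_i=1$ and then, with $c$ the first digit of $A^i$, $v^i_c=0$. Since $P_i(A^i)$ holds and $u^{i+1}_{A^i_j}=1$ for all $j$, a clause (F1) for $A^i$ is violated (if $i=1$, one with a true $\ell$).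
* *$i=r$.* A clause (F2) for $A^r$ is violated, since $P_r(A^r)$ holds and $y^{r,p}_{a_p}=1$ for all digits $a_p$ of $A^r$.

**Unsatisfiable implies that $\exists$ wins.** The aim is to keep the fact about the current address false. Given $x_1$, choose $A^1$ such that $\mathrm{cl}(A^1)$ is falsified ($\mathrm{cl}$ is surjective), and let $y^1$ be its exact one-hot encoding. Inductively, at level $i<r$ suppose $q_1=\dots=q_i=1$, the addresses $A^1,\dots,A^i$ are encoded one-hot, and $P_i(A^i)$ fails. After $x_{i+1}$ let $S=\{B\in\mathcal A_{i+1}:u^{i+1}_B=1\}$.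

*Case 1: $S\not\subseteq\{A^i_j\}_j$ (dispute).* Put $q_{i+1}=1$ and encode some $A^{i+1}\in S\setminus\{A^i_j\}_j$ one-hot. As $u^{i+1}_{A^{i+1}}=1$, the fact $P_{i+1}(A^{i+1})$ fails. For each $j$ the variables $\delta^{i+1}_{j,p}$ will be $1$ for one $p$ where $A^{i+1}$ and $A^i_j$ differ, and $0$ for the other $p$. Then (E2) holds: at the chosen $p$ no $t$ is the digit of both words. Continue.

*Case 2: $S\subseteq\{A^i_j\}_j$ (stop).* From now on $\exists$ plays, irrespective of later moves of $\forall$: $q_l=0$, $y^{l,\cdot}_\cdot=0$, $\delta^l=0$ for $l>i$; $s_i=1$, the other $s_l=0$; $v^i_c=0$ for the first digit $c$ of $A^i$, all other $v=1$. We check every clause.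

- (E1), (E2) hold: at levels $\le i$ by the encodings and Case 1; at levels $l>i$ because $q_l=0$ and $\delta^l=0$.
- (E3) holds: for $l<i$ since $q_{l+1}=1$ and $s_l=0$; for $l>i$ since $q_l=0$ and $s_l=0$; for $l=i$ since $s_i=1$, only $y^{i,1}_c=1$ among the $y^{i,1}$, and $v^i_c=0$.
- (F2) holds because $y^{r,\cdot}_\cdot=0$.
- (F1) holds at levels $l\ne i$, and at level $i$ for first digit $\ne c$, because $v=1$. Let $A'=(c,\vec A')\in\mathcal A_i$. If some $A'_j\notin S$, the literal $\neg u^{i+1}_{A'_j}$ is true. Otherwise $\{A'_j\}\subseteq S\subseteq\{A^i_j\}$, so $A'=A^i$ by (7), and $\lambda$ is true because $P_i(A^i)$ fails.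

*Level $r$ is reached with $P_r(A^r)$ failing.* Set all $v=1$ and $s=0$. Then (F1) holds by $v=1$; (E1), (E2) hold by the encodings; (E3) holds since $q_{l+1}=1$ for all $l<r$ and $s=0$. In (F2), for $A'\ne A^r$ some digit differs, so some $y^{r,p}_{a'_p}=0$; for $A'=A^r$, $\lambda$ is true. So all clauses are satisfied. $\square$

## 13. Choosing $L$: Theorems C and D.2

**Proof of Theorem C.** Fix $d,r$ and let $L=\lceil m^{1/E_r}\rceil$. By (6) with $e_1=E_r$,
$$m\le L^{E_r}\le|\mathcal A_1|\le K^{E_r}\le(2(d-2))^{E_r}m=O_{d,r}(m),$$
using $L\le2m^{1/E_r}$. So $\mathrm{cl}$ exists. Since $|\mathcal A_i|\le K^{e_i}\le K^{E_r}$ for all $i$, the formula has size $m^{O(1)}$ and is computable in polynomial time. By (8), $K\le k=O_{d,r}(K)$, so $k\to\infty$ as $m\to\infty$, and $k^{E_r}=O_{d,r}(m)$. An algorithm with time $2^{g(k)}|\phi|^c$, $g(k)=o(k^{E_r})$, would decide 3-SAT in time $2^{o(m)}$, contradicting ETH. The statement about $\forall\exists\forall\exists$ is the case $r=2$. $\blacksquare$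

**Proof of Theorem D.2.** Now $L$ is fixed and $r$ grows. Let $d\ge4$, $L=2$, $K=2(d-2)$, and let $r$ be minimal with $2^{E_r}\ge m$. By (6), $m\le2^{E_r}\le|\mathcal A_1|$, so the reduction applies.

*Size.* For large $m$ we have $r\ge2$ and $2^{E_{r-1}}<m$, so $E_r=1+(d-2)E_{r-1}\le1+(d-2)\log m$. Hence $|\mathcal A_i|\le K^{E_r}=m^{O_d(1)}$ for every $i$, and the formula has size $m^{O_d(1)}$.

*Parameter.* Since $e_i=1+(d-2)e_{i+1}\ge2e_{i+1}$, we have $\sum_ie_i\le2e_1=2E_r$, so $k\le7K\cdot2E_r=O_d(\log m)$ by (8).

*Number of blocks.* Since $L\ge2$, $k\ge2\sum_ie_i\ge2E_r\ge(d-2)^r$, so $r\le\lfloor\log_{d-2}k\rfloor=r(k)$ and the formula is an allowed instance. Also $k\ge2E_r\ge2\log m\to\infty$.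

An algorithm with time $2^{2^{o(k)}}|\phi|^{O(1)}$ would solve 3-SAT in time $2^{2^{o(\log m)}}m^{O(1)}=2^{m^{o(1)}}m^{O(1)}$, which is $2^{o(m)}$, contradicting ETH. $\blacksquare$
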